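\title{Adversarial first-price auctions with winning-bid feedback: minimax regret of order $\sqrt{T}$}

\begin{abstract}
A bidder takes part in $T$ first-price auctions and, after each one, learns only whether she won and what the winning bid was. Her values and the competing bids are arbitrary sequences fixed in advance. We show that her minimax regret against $L$-Lipschitz bidding functions is of order $\sqrt{(1+L)T}$ up to logarithmic factors, so that this feedback costs no more than full information. The upper bound follows from a general bound in terms of covering numbers, which also gives the rate $T^{d/(d+1)}$ for $d$-dimensional contexts. The proof passes to a Bayesian problem by the minimax theorem and analyzes posterior sampling along a decreasing chain of bids that is stopped at a random level. It shows that a policy exists and does not give an efficient algorithm.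
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

A bidder takes part in $T$ first-price auctions. At the start of round $t$ she learns her value $v_t\in[0,1]$ and submits a bid $b_t\in[0,1]$. The highest bid of the other participants is $m_t\in[0,1]$. She wins if and only if $b_t\ge m_t$, and a winner pays her own bid, so the reward of a bid $b$ in round $t$ is
\[
r_t(b)=(v_t-b)\,\mathbf 1\{b\ge m_t\}.
\]
The sequences $(v_t)$ and $(m_t)$ are arbitrary, with no stochastic assumption, and are fixed in advance: the adversary is \emph{oblivious}. What the bidder learns after round $t$ depends on the feedback model. Under \emph{binary} feedback she learns whether she won. Under \emph{full information} she learns $m_t$. Under \emph{winning-bid only} feedback, the subject of this paper, she learns whether she won and the winning bid $\max(b_t,m_t)$; thus $m_t$ is revealed when she loses, and when she wins she learns only that $m_t\le b_t$. A \emph{policy} chooses $b_t$, possibly at random, from $v_1,\dots,v_t$, the earlier bids and the earlier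 feedback. The horizon $T$ is known, and $\log$ is the natural logarithm.

Fix $L>0$ and let $\mathcal F_L$ be the class of $L$-Lipschitz functions $f:[0,1]\to[0,1]$. The \emph{regret} of a policy compares it with the best such bidding function in hindsight:
\[
\mathrm{Reg}_T=\sup_{f\in\mathcal F_L}\sum_{t=1}^T r_t(f(v_t))-\mathbb E\Big[\sum_{t=1}^T r_t(b_t)\Big],
\]
where the expectation is over the randomness of the policy. The \emph{minimax regret} is $\inf_{\text{policy}}\sup_{(v_t),(m_t)}\mathrm{Reg}_T$. Some restriction on $f$ is needed. If the values are distinct points of $[\frac34,1]$ and the $m_t$ are independent and uniform on $\{0,\frac12\}$, an unrestricted $f$ can bid $m_t$ in round $t$ and earn $v_t-\frac14$ on average, while any bid chosen without knowing $m_t$ earns at most $\max(\frac{v_t}2,v_t-\frac12)=\frac{v_t}2\le v_t-\frac14-\frac18$; the regret is linear in $T$.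

We write $\widetilde\Theta$ for the order in $T$ up to logarithmic factors. The following results are known, each in the setting and with the benchmark of the respective work; in the i.i.d.\ cases $m_t$ is drawn from an arbitrary unknown distribution on $[0,1]$. Under binary feedback the minimax regret is $\widetilde\Theta(T^{2/3})$ for i.i.d.\ $m_t$ and $\widetilde\Theta(T^{3/4})$ for adversarial $m_t$ (Balseiro et al.). Under winning-bid only feedback with i.i.d.\ $m_t$ it is $\widetilde\Theta(T^{1/2})$ (Han et al.), and under full information with adversarial $m_t$ it is $\widetilde\Theta(T^{1/2})$ (Han et al.). The remaining case is stated as unresolved in \cite{ZHZFW}: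
\begin{quote}
\emph{What is the order in $T$ of the minimax regret, up to logarithmic factors, when $m_t$ is adversarial and the feedback is winning-bid only?}
\end{quote}

Winning-bid only feedback lies between binary feedback and full information, so the list above suggests an exponent between $\frac12$ and $\frac34$. A natural guess is $\frac23$. The bid $0$ reveals $m_t$ but may forfeit a reward close to $1$. A bidder who bids $0$ with probability $\gamma$ in each round risks $\gamma T$ in total; weighting the revealed rounds by $1/\gamma$, she obtains an unbiased estimate of the total reward of any fixed $f$, with variance at most $T/\gamma$. The terms $\gamma T$ and $\sqrt{T/\gamma}$ balance at $T^{2/3}$. The guess is wrong, because the bids that a good policy makes anyway reveal almost as much as is needed.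

\subsection{Results}

\begin{theorem}\label{thm:main}
For all $L>0$ and $T\ge2$, with $K=\lceil\frac12\log_2T\rceil$, under winning-bid only feedback
\[
\inf_{\text{\rm policy}}\ \sup_{(v_t),(m_t)}\mathrm{Reg}_T\le 7\sqrt T+215\,K\sqrt{(1+L)\,T\log(1+T)}=O\big(\sqrt{(1+L)T}\,\log^{3/2}T\big).
\]
Conversely, for every $T\ge1$ the minimax regret is at least $\sqrt{T/32}$, and for $L\ge1$ and $T\ge6L$ it is at least $\frac1{50}\sqrt{(1+L)T}$. Both lower bounds hold even under full information.
\end{theorem}

So the minimax regret is $\widetilde\Theta(\sqrt T)$ for fixed $L$, and the dependence $\sqrt{1+L}$ is sharp as well: since $\sqrt{T/32}\ge\frac18\sqrt{(1+L)T}$ for $L\le1$, the minimax regret lies between $c\sqrt{(1+L)T}$ (for $T\ge6\max(1,L)$) and $C\sqrt{(1+L)T}\log^{3/2}T$, with universal constants $c,C>0$.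

The upper bound uses only covering numbers of $\mathcal F_L$, and we prove it in a general setting. In round $t$ a \emph{context} $x_t$ in a set $\mathcal X$ and a value $v_t\in[0,1]$ are revealed; the whole sequence $(x_t,v_t,m_t)_{t\le T}$ is arbitrary and fixed in advance; and the benchmark in $\mathrm{Reg}_T$ is $\sup_{f\in\mathcal F}\sum_t r_t(f(x_t))$ for a class $\mathcal F$ of functions $\mathcal X\to[0,1]$. The problem above is the case $x_t=v_t$, $\mathcal F=\mathcal F_L$. A \emph{$\delta$-net} of $\mathcal F$ is a set of functions on $\mathcal X$, not necessarily in $\mathcal F$, such that every $f\in\mathcal F$ is within sup-norm distance $\delta$ of one of them; clipping to $[0,1]$ shows that its members may be taken $[0,1]$-valued. The \emph{covering number} $\mathcal N(\delta)$ is the least size of a $\delta$-net. We put $\mathcal N_k=\mathcal N(2^{-k})$ and assume these numbers finite.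

\begin{theorem}\label{thm:general}
For $T\ge2$, $K\ge1$ and $\varepsilon_k=\min(1,10\cdot2^{-k})$, some policy under winning-bid only feedback has, for all sequences,
\[
\mathrm{Reg}_T\le 6T2^{-K}+1+24\sum_{k=1}^K\sqrt{2\,\varepsilon_k\,T\log(1+T)\sum_{j=1}^k\log \mathcal N_j}\,.
\]
\end{theorem}

\begin{theorem}\label{thm:dim}
Let $\mathcal X=[0,1]^d$ with $d\ge1$, and let $\mathcal F$ be the class of all functions $\mathcal X\to[0,1]$ that are $L$-Lipschitz for the sup norm, with $d$ and $L$ fixed. Under winning-bid only feedback the minimax regret is $\widetilde\Theta(T^{d/(d+1)})$. The lower bound holds even under full information.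
\end{theorem}

Theorem~\ref{thm:general} is proved through von Neumann's minimax theorem, so it shows that a policy exists; it does not give an efficient algorithm. Sections~\ref{sec:onesided} and~\ref{sec:info} collect the facts about auctions and about information that the proof uses, and Section~\ref{sec:idea} shows its two ideas in a single round. Sections~\ref{sec:reduction} and~\ref{sec:bayes} prove Theorem~\ref{thm:general}. The upper bounds of Theorems~\ref{thm:main} and~\ref{thm:dim} are in Section~\ref{sec:upper}, the lower bounds in Section~\ref{sec:lower}.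

\section{Two one-sided properties of a bid}\label{sec:onesided}

Fix one auction with value $u\in[0,1]$ and competing bid $m\in[0,1]$, and let $r(b)=(u-b)\mathbf 1\{b\ge m\}$. The function $r$ vanishes below $m$, jumps at $m$, and then decreases with slope $-1$. The proof of Theorem~\ref{thm:general} uses two properties of the auction, both asymmetric in the bid.

\begin{lemma}[What a bid reveals]\label{lem:reveal}
If $b\le b'$, then $m\le b'$ if and only if $\max(b,m)\le b'$. Hence the winning bid $\max(b,m)$ determines $r(b')$ for every $b'\ge b$.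
\end{lemma}

\begin{proof}
We have $\max(b,m)\le b'$ if and only if $b\le b'$ and $m\le b'$, and the first condition holds by assumption.
\end{proof}

\begin{lemma}[What lowering a bid gains]\label{lem:onesided}
If $0\le b\le b'\le1$, then $-1\le r(b)-r(b')\le\max(b'-b,\ b'-u,\ 0)$.
\end{lemma}

\begin{proof}
The difference $r(b)-r(b')$ equals $b'-b\ge0$ if $m\le b$, equals $b'-u\ge-1$ if $b<m\le b'$, and equals $0$ if $m>b'$.
\end{proof}

Thus lowering a bid slightly gains little, provided the higher bid does not much exceed the value, although it may lose a lot. The proviso is needed: for $u=0$ and $b<m\le b'$ the gain is $b'$, however close $b$ is to $b'$.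

\section{Tools from information theory}\label{sec:info}

All random variables in Sections~\ref{sec:info}--\ref{sec:bayes} take finitely many values. For laws $P\ll Q$ on a finite set, $\mathrm{KL}(P\,\|\,Q)=\sum_yP(y)\log\frac{P(y)}{Q(y)}$, the sum being over $y$ with $P(y)>0$. The \emph{mutual information} of $A$ and $Y$ is
\[
I(A;Y)=\sum_\alpha\mathbb P(A=\alpha)\,\mathrm{KL}\big(\mathrm{Law}(Y\mid A=\alpha)\,\|\,\mathrm{Law}(Y)\big)\ge0 .
\]
We write $I(A;Y\mid H)$ for the \emph{random variable} whose value on $\{H=h\}$ is the mutual information of $A$ and $Y$ under $\mathbb P(\cdot\mid H=h)$. We use four textbook facts.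
\begin{itemize}
\item \emph{Entropy bound:} if $A$ takes values in $\mathcal A$, then $I(A;Y)\le\log|\mathcal A|$.
\item \emph{Chain rule:} $I(A;(Y_1,\dots,Y_n))=\sum_{i=1}^n\mathbb E\,I(A;Y_i\mid Y_1,\dots,Y_{i-1})$.
\item \emph{Data processing:} if $P',Q'$ are the images of $P,Q$ under a map, then $\mathrm{KL}(P'\,\|\,Q')\le\mathrm{KL}(P\,\|\,Q)$.
\item \emph{Donsker--Varadhan inequality:} $\mathbb E_P\varphi\le\mathrm{KL}(P\,\|\,Q)+\log\mathbb E_Qe^\varphi$ for every real function $\varphi$.
\end{itemize}

The first lemma says that a learner can collect only a bounded amount of information about a variable with few values.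

\begin{lemma}[Information budget]\label{lem:budget}
Let $A$ take values in $\mathcal A$, let $Z_1,Y_1,\dots,Z_T,Y_T$ be random variables, and let $H_t=(Z_1,Y_1,\dots,Z_{t-1},Y_{t-1},Z_t)$. Then $\sum_{t=1}^T\mathbb E\sqrt{I(A;Y_t\mid H_t)}\le\sqrt{T\log|\mathcal A|}$.
\end{lemma}

\begin{proof}
Apply the chain rule to $(Z_1,Y_1,\dots,Z_T,Y_T)$ and drop the nonnegative terms for the $Z_t$; with the entropy bound, $\sum_t\mathbb E\,I(A;Y_t\mid H_t)\le\log|\mathcal A|$. By Jensen's inequality and Cauchy--Schwarz, $\sum_t\mathbb E\sqrt{I_t}\le\sum_t\sqrt{\mathbb E I_t}\le\sqrt{T\sum_t\mathbb EI_t}$.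
\end{proof}

The second lemma bounds how far a change of measure can \emph{lower} the mean of a nonnegative variable. The bound improves when the variable has small mean, which is the form that Lemma~\ref{lem:onesided} calls for.

\begin{lemma}[Lowering a mean]\label{lem:mean}
Let $X\ge0$ and $P\ll Q$. Then $\mathbb E_QX-\mathbb E_PX\le\sqrt{2\,\mathbb E_Q[X^2]\,\mathrm{KL}(P\,\|\,Q)}$. If moreover $X\le2$, then $\mathbb E_QX-\mathbb E_PX\le2\sqrt{\mathbb E_Q[X]\,\mathrm{KL}(P\,\|\,Q)}$.
\end{lemma}

\begin{proof}
Let $\lambda>0$. The Donsker--Varadhan inequality with $\varphi=-\lambda X$, the bound $e^{-y}\le1-y+y^2/2$ for $y\ge0$, and $\log y\le y-1$ give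
\[
-\lambda\mathbb E_PX\le\mathrm{KL}(P\,\|\,Q)+\log\mathbb E_Qe^{-\lambda X}\le\mathrm{KL}(P\,\|\,Q)-\lambda\mathbb E_QX+\tfrac{\lambda^2}2\mathbb E_QX^2 .
\]
So $\mathbb E_QX-\mathbb E_PX\le\lambda^{-1}\mathrm{KL}(P\,\|\,Q)+\frac\lambda2\mathbb E_QX^2$, and the infimum of the right side over $\lambda>0$ is the first bound. If $X\le2$, then $X^2\le2X$.
\end{proof}

The third lemma turns Lemma~\ref{lem:reveal} into a lower bound on information. It is the only place where the analysis exploits the form of the feedback.

\begin{lemma}[Information in one auction]\label{lem:info}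
Let $A$ have law $p$ on $\mathcal A$, let $m$ be a random competing bid, let $b$ be a random bid independent of $(A,m)$, and let $W(y)=\mathbb P(b\le y)$. For each $\alpha$ with $p(\alpha)>0$ let $y(\alpha)\in[0,1]$, let $X(\alpha)$ be a function of the indicators $\mathbf 1\{m\le y'\}$, $y'\ge y(\alpha)$, and let $D(\alpha)=\mathrm{KL}\big(\mathrm{Law}(X(\alpha)\mid A=\alpha)\,\|\,\mathrm{Law}(X(\alpha))\big)$. Then
\[
I\big(A;(b,\max(b,m))\big)\ge\sum_\alpha p(\alpha)\,W(y(\alpha))\,D(\alpha).
\]
\end{lemma}

\begin{proof}
By independence, $I(A;b)=0$ and conditioning on $b$ does not change the law of $(A,m)$. The chain rule therefore gives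
\[
I\big(A;(b,\max(b,m))\big)=\sum_{b'}\mathbb P(b=b')\sum_\alpha p(\alpha)\,\mathrm{KL}\big(\mathrm{Law}(\max(b',m)\mid A=\alpha)\,\|\,\mathrm{Law}(\max(b',m))\big).
\]
If $b'\le y(\alpha)$, then $X(\alpha)$ is a function of $\max(b',m)$ by Lemma~\ref{lem:reveal}, and by data processing the divergence is at least $D(\alpha)$. The terms with $b'>y(\alpha)$ are nonnegative.
\end{proof}

The last lemma will bound the price of observing a variable only with probability $W(y(\alpha))$.

\begin{lemma}[Cumulative weights]\label{lem:cumul}
Let $T\ge2$, let $w(\alpha)\ge0$ be finitely many weights with $\sum_\alpha w(\alpha)\le1$, let $y(\alpha)$ be real numbers, and let $S(y)=\sum_{\alpha:\,y(\alpha)\le y}w(\alpha)$. If $W(y)\ge(1-\frac1T)S(y)+\frac1T$ at each of the points $y(\alpha)$, then $\sum_\alpha w(\alpha)/W(y(\alpha))\le2\log(1+T)$.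
\end{lemma}

\begin{proof}
Since $T\ge2$, $W\ge\frac12(S+\frac1T)$ at these points. Let $y_1<\dots<y_n$ be the distinct values of $y(\alpha)$, let $S_i=S(y_i)$ and $S_0=0$. The total weight at $y_i$ is $S_i-S_{i-1}$. Using $1-1/s\le\log s$ for $s>0$,
\[
\sum_\alpha\frac{w(\alpha)}{W(y(\alpha))}\le2\sum_{i=1}^n\frac{S_i-S_{i-1}}{S_i+1/T}\le2\sum_{i=1}^n\log\frac{S_i+1/T}{S_{i-1}+1/T}=2\log(1+TS_n)\le2\log(1+T).\qedhere
\]
\end{proof}

The term $\frac1T$ cannot be dropped: for $S_i=2^{i-n}$ the sum $\sum_i(S_i-S_{i-1})/S_i$ equals $\frac{n+1}2$.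

\section{The two ideas in one round}\label{sec:idea}

Suppose, as the minimax theorem will allow, that the adversary's sequence is random with a known law. Let $\mathcal A$ be a finite set of comparators and $a^*$ the best one in hindsight, a random element of $\mathcal A$. Given the history, let $R$ be the expected regret of the current round against $a^*$, and let $I$ be the mutual information between $a^*$ and the pair (bid, winning bid). If $R\le\sqrt{cI}$ in every round, Lemma~\ref{lem:budget} bounds the total regret by $\sqrt{cT\log|\mathcal A|}$. So the task is to find a bid distribution with a small ratio $R^2/I$.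

\subsection{Posterior sampling explores by itself}\label{subsec:finite}

Let $p$ be the law of $a^*$ given the history, let comparator $a$ recommend the bid $y(a)$ in this round, and let $\mathbb E$ denote expectation given the history. With probability $\frac1T$ bid $0$; these rounds cost at most $1$ in total. Otherwise draw $a\sim p$ and bid $y(a)$. The regret of this second part is
\[
R=\sum_ap(a)\Big(\mathbb E[r(y(a))\mid a^*=a]-\mathbb E[r(y(a))]\Big)\le\sum_ap(a)\sqrt{8D(a)},
\]
by the first bound of Lemma~\ref{lem:mean} for $X(a)=1-r(y(a))\in[0,2]$, with $D(a)$ as in Lemma~\ref{lem:info}. The reward of $y(a)$ is observed whenever the bid is at most $y(a)$. With two recommended bids $y_1<y_2$ of probabilities $p_1,p_2$ and no forced exploration, $W(y_1)=p_1$ and $W(y_2)=1$, so $\sum p/W=1+p_2\le2$: an unlikely low bid is seldom observed, but it also carries little weight in $R$. In general $W(y)\ge(1-\frac1T)S(y)+\frac1T$ with weights $w=p$, and Cauchy--Schwarz with Lemmas~\ref{lem:info} and~\ref{lem:cumul} gives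
\[
R\le\sqrt{8\sum_a\frac{p(a)}{W(y(a))}}\ \sqrt{\sum_ap(a)W(y(a))D(a)}\ \le\ 4\sqrt{\log(1+T)\,I}\,.
\]
If only the reward of the submitted bid were observed, $W(y)$ would be replaced by the probability of bidding exactly $y$, and $\sum p/W$ would be about the number of distinct bids. Winning-bid feedback replaces this number by a logarithm.

This is not yet enough for $\mathcal F_L$. A $\delta$-net costs order $\delta T$ in approximation, the bound on $\log|\mathcal A|$ is of order $1/\delta$ (Lemma~\ref{lem:cover}), and $\delta T+\sqrt{T/\delta}$ is again of order at least $T^{2/3}$. The remedy is chaining: write the reward of a comparator as a sum of increments between approximations at scales $2^{-k}$ and treat each scale separately. At scale $2^{-k}$ the information budget is of order $2^k$, so a bound $\sqrt T$ per scale needs a ratio $R^2/I$ of order $2^{-k}$. The difficulty is that $r$ jumps: two bids at distance $2^{-k}$ can have rewards that differ by a constant.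

\subsection{Stepping down with damped probability}\label{subsec:two}

The smallest case has two close bids. Let $0<\varepsilon\le\frac12$, let the value be $1$, and let the comparators be the constant bids $\beta'=\frac12$ and $\beta=\frac12-\varepsilon$. Let $m$ be the same in all rounds, equal to $\beta$ or $\beta'$ with probability $\frac12$ each, and consider the first round. The gain from stepping down, $d=r(\beta)-r(\beta')$, is $\varepsilon$ if $m=\beta$ and $-\frac12$ if $m=\beta'$; so $a^*=\beta$ exactly when $m=\beta$, and the benchmark earns $\frac12+\frac\varepsilon2$ on average. The \emph{shortfall} $X=\varepsilon-d$ is $0$ or $\frac12+\varepsilon$, with mean $\mu=\frac14+\frac\varepsilon2\in(\frac14,\frac12]$.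

Draw a comparator from the posterior, but if it is $\beta$, step down to $\beta$ only with probability $\theta$ and otherwise stay at $\beta'$. The bid $\beta$, made with probability $\theta/2$, reveals $m$ and hence $a^*$; the bid $\beta'$ reveals nothing. Therefore
\[
R=\frac\varepsilon2-\frac\theta2(\varepsilon-\mu),\qquad I=\frac\theta2\log2 .
\]
For $\theta=1$ (plain posterior sampling), $R=\mu/2>\frac18$ and $I<\frac12$, so $R^2/I>\frac1{32}$ however small $\varepsilon$ is. For $\theta=0$, $R=\varepsilon/2$ is small but $I=0$. For $\theta=\varepsilon/\mu$, which lies in $[2\varepsilon,1]$, we get $R=\varepsilon-\theta\varepsilon/2\le\varepsilon$ and $I\ge\varepsilon\log2$, so $R^2/I\le\varepsilon/\log2$. This choice makes the expected cost $\theta\mu$ of stepping down equal to the amount $\varepsilon$ that is at stake anyway, and buys as much information as that budget allows. The policy of Section~\ref{sec:bayes} does this at every scale.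

\section{Reduction to a finite Bayesian game}\label{sec:reduction}

Fix $T\ge2$ and $K\ge1$. Let $\mathbb G=\{i2^{-K}:0\le i\le2^K\}$ and $\lceil y\rceil_K=2^{-K}\lceil2^Ky\rceil$. This rounding is nondecreasing, satisfies $y\le\lceil y\rceil_K<y+2^{-K}$, and for $b\in\mathbb G$ we have $b\ge y$ if and only if $b\ge\lceil y\rceil_K$.

\subsection{Chains and decreasing bids}

For $1\le k\le K$ fix a $2^{-k}$-net of $\mathcal F$ of size $\mathcal N_k$, and for $f\in\mathcal F$ choose $c_k(f)$ in it with $\|f-c_k(f)\|_\infty\le2^{-k}$. Put $c_0(f)\equiv\frac12$. The tuples $a=(c_0(f),\dots,c_K(f))$, $f\in\mathcal F$, are called \emph{chains}; they form a finite set $\mathcal A$. Let $\mathcal A_k$ be the set of \emph{prefixes} $(c_0,\dots,c_k)$ of chains, so that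
\begin{equation}\label{eq:prefix}
\log|\mathcal A_k|\le\sum_{j=1}^k\log\mathcal N_j .
\end{equation}

The numbers $c_k(x)$ approach $f(x)$ from either side, whereas both lemmas of Section~\ref{sec:onesided} want bids that \emph{decrease} along the chain: then each refinement gains little, and a bid made at a fine level reveals the rewards of all coarser levels. We therefore add a margin $3\cdot2^{-k}$, and we cap $c_k(x)$ at the value so that the proviso after Lemma~\ref{lem:onesided} holds. Given $(x,v)$ and a chain $a=(c_0,\dots,c_K)$, let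
\begin{equation}\label{eq:beta}
u=\lceil v\rceil_K,\qquad\beta_k(a)=\min\Big(1,\big\lceil\min(c_k(x),v)+3\cdot2^{-k}\big\rceil_K\Big)\in\mathbb G .
\end{equation}

\begin{definition}\label{def:menu}
A \emph{menu} is a tuple $z=(u,(\beta_k(a))_{a\in\mathcal A,\,0\le k\le K})$ with entries in $\mathbb G$ such that, for all $a\in\mathcal A$,
\begin{itemize}
\item[(M1)] $\beta_0(a)=1$, and $\beta_k(a)$ depends only on the prefix of $a$ in $\mathcal A_k$;
\item[(M2)] $\beta_0(a)\ge\beta_1(a)\ge\dots\ge\beta_K(a)$;
\item[(M3)] $\beta_{k-1}(a)-\beta_K(a)\le\varepsilon_k$ and $\beta_{k-1}(a)-u\le\varepsilon_k$ for $1\le k\le K$.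
\end{itemize}
The set $\mathcal Z$ of menus is finite. For $\alpha\in\mathcal A_k$ and $j\le k$ we write $\beta_j(\alpha)$ for $\beta_j(a)$ with $a$ any chain extending $\alpha$.
\end{definition}

\begin{lemma}\label{lem:menu}
Formula \eqref{eq:beta} defines a menu. If $a$ is the chain of $f$ and $g=\min(f(x),v)$, then $g\le\beta_K(a)\le g+5\cdot2^{-K}$.
\end{lemma}

\begin{proof}
Let $\gamma_k=\min(c_k(x),v)+3\cdot2^{-k}$. Since $\gamma_0\ge3$, $\beta_0=1$, and (M1) holds. The map $y\mapsto\min(y,v)$ is $1$-Lipschitz and $|c_k(x)-f(x)|\le2^{-k}$ for $0\le k\le K$, so $\gamma_k\in[g+2\cdot2^{-k},\,g+4\cdot2^{-k}]$. These intervals are ordered: $\gamma_{k+1}\le g+4\cdot2^{-(k+1)}=g+2\cdot2^{-k}\le\gamma_k$. Rounding and clipping are nondecreasing, which gives (M2). Also $\beta_K\ge\min(1,\gamma_K)\ge g$ and $\beta_k\le g+4\cdot2^{-k}+2^{-K}\le g+5\cdot2^{-k}$ for all $k$. Hence $\beta_{k-1}\le g+10\cdot2^{-k}$, while $\beta_K\ge g$ and $u\ge v\ge g$; both differences in (M3) are at most $10\cdot2^{-k}$, and at most $1$ because all entries lie in $[0,1]$.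
\end{proof}

\subsection{The finite game}

An \emph{environment} is a sequence $e=(z_t,\bar m_t)_{t\le T}$ in $\mathcal Z\times\mathbb G$. In round $t$ the menu $z_t$ is revealed, the learner bids $b_t\in\mathbb G$, receives $\bar r_t(b_t)$ with $\bar r_t(b)=(u_t-b)\mathbf 1\{b\ge\bar m_t\}$, and observes $O_t=\max(b_t,\bar m_t)$. The regret is
\[
\overline{\mathrm{Reg}}=\max_{a\in\mathcal A}\sum_t\bar r_t(\beta_K(a))-\mathbb E\sum_t\bar r_t(b_t),
\]
where in round $t$ the bid $\beta_K(a)$ is read from $z_t$. The adversary may use menus that come from no pair $(x,v)$; this only makes the game harder, and it makes the game finite even when $\mathcal X$ is not.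

\begin{lemma}[Transfer]\label{lem:transfer}
Every policy for the finite game can be run in the original problem under winning-bid only feedback, and then $\mathrm{Reg}_T\le\overline{\mathrm{Reg}}+6T2^{-K}$, where $\overline{\mathrm{Reg}}$ refers to the environment with $z_t$ given by \eqref{eq:beta} for $(x_t,v_t)$ and $\bar m_t=\lceil m_t\rceil_K$.
\end{lemma}

\begin{proof}
For $b\in\mathbb G$ we have $\max(b,\bar m_t)=\lceil\max(b,m_t)\rceil_K$, so the winning bid determines $O_t$. Also $b\ge m_t$ if and only if $b\ge\bar m_t$, and $0\le u_t-v_t<2^{-K}$, so $\bar r_t(b)-2^{-K}\le r_t(b)\le\bar r_t(b)$ for $b\in\mathbb G$. The lower bound shows that the learner loses at most $T2^{-K}$. For the benchmark, let $f\in\mathcal F$ have chain $a$ and let $g_t=\min(f(x_t),v_t)$. Then $r_t(f(x_t))\le r_t(g_t)$: the two are equal if $f(x_t)\le v_t$, and otherwise $r_t(f(x_t))\le0=r_t(v_t)$. By Lemmas~\ref{lem:onesided} and~\ref{lem:menu} and $g_t\le v_t$,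
\[
r_t(g_t)\le r_t(\beta_K(a))+\max\big(\beta_K(a)-g_t,\ \beta_K(a)-v_t,\ 0\big)\le\bar r_t(\beta_K(a))+5\cdot2^{-K}.\qedhere
\]
\end{proof}

\subsection{The minimax step}

Von Neumann's theorem states that for finite sets $\Pi,E$ and a real function $\Phi$ on $\Pi\times E$,
\[
\min_\nu\max_{e}\mathbb E_{\pi\sim\nu}\Phi(\pi,e)=\max_\rho\min_{\pi}\mathbb E_{e\sim\rho}\Phi(\pi,e),
\]
with $\nu$ and $\rho$ ranging over probability distributions on $\Pi$ and $E$. A \emph{history} is a tuple $h_t=(z_1,b_1,O_1,\dots,z_{t-1},b_{t-1},O_{t-1},z_t)$. Let $\Pi$ be the finite set of maps from histories to $\mathbb G$ (deterministic policies), let $E$ be the finite set of environments, and let $\Phi=\overline{\mathrm{Reg}}$. The benchmark depends on $e$ alone, because the adversary is oblivious, so the regret of the policy that draws $\pi\sim\nu$ at the start is $\mathbb E_{\pi\sim\nu}\Phi(\pi,e)$. A policy that draws $b_t$ from a distribution depending on $h_t$, with fresh randomness in each round, is a mixture of deterministic policies: draw a bid for every history independently in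 advance, and note that no history is visited twice. If such a policy has average regret at most $B$ under $\rho$, then so does some deterministic one. Hence Theorem~\ref{thm:general} follows from Lemma~\ref{lem:transfer}, \eqref{eq:prefix} and the next proposition.

\begin{proposition}\label{prop:bayes}
For every prior $\rho$ on environments there is a policy of this kind, depending on $\rho$, with
\[
\mathbb E_{e\sim\rho}\overline{\mathrm{Reg}}\le1+24\sum_{k=1}^K\sqrt{2\,\varepsilon_k\,T\log(1+T)\log|\mathcal A_k|}\,.
\]
\end{proposition}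

\section{Damped posterior sampling}\label{sec:bayes}

We prove Proposition~\ref{prop:bayes}. Fix $\rho$. Let $a^*=a^*(e)$ maximize $\sum_t\bar r_t(\beta_K(a))$, with a fixed rule for ties, and let $A_k^*\in\mathcal A_k$ be its prefix.

\subsection{The policy}

The posterior does not depend on the policy. Indeed, the joint probability of an environment $e$ and a history $h_t$ is $\rho(e)$, times the indicator that $e$ has the menus of $h_t$ and satisfies $\max(b_s,\bar m_s)=O_s$ for $s<t$, times the product of the probabilities of the bids $b_s$ given $h_s$; this product does not involve $e$. So, given $h_t$, the environment has the law $\rho$ conditioned on compatibility with $h_t$, and $b_t$ is independent of it. This is the second use of obliviousness. At histories compatible with no $e$ in the support of $\rho$ the policy may bid anything.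

Fix $t$ and a history $h_t$ of positive probability. Let $\mathbb E_t$ and $\mathrm{Law}_t$ refer to conditioning on $h_t$, let $p(a)$ and $p(\alpha)$ be the conditional probabilities of $a^*=a$ and $A_k^*=\alpha$, and write $r,m,u$ for $\bar r_t,\bar m_t,u_t$. The menu is known, and only $m$ is random in $r$. For $1\le k\le K$ and $\alpha\in\mathcal A_k$ with $p(\alpha)>0$, define the gain and the shortfall of the $k$th step,
\[
d_k(\alpha)=r(\beta_k(\alpha))-r(\beta_{k-1}(\alpha)),\qquad X_k(\alpha)=\varepsilon_k-d_k(\alpha),
\]
and let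
\[
\mu_k(\alpha)=\mathbb E_t[X_k(\alpha)],\qquad\mu_k^*(\alpha)=\mathbb E_t[X_k(\alpha)\mid A_k^*=\alpha],
\]
\[
D_k(\alpha)=\mathrm{KL}\big(\mathrm{Law}_t(X_k(\alpha)\mid A_k^*=\alpha)\,\|\,\mathrm{Law}_t(X_k(\alpha))\big).
\]
For a chain or a longer prefix as argument, these symbols refer to its prefix in $\mathcal A_k$.

\begin{lemma}\label{lem:incr}
For every value of $m$, every chain and $1\le k\le K$: \ $0\le X_k\le2$ \ and \ $r(\beta_K)-r(\beta_k)\le\varepsilon_k$.
\end{lemma}

\begin{proof}
By (M2) and (M3), $0\le\beta_{k-1}-\beta_k\le\beta_{k-1}-\beta_K\le\varepsilon_k$ and $\beta_{k-1}-u\le\varepsilon_k$, so Lemma~\ref{lem:onesided} gives $-1\le d_k\le\varepsilon_k\le1$. For $k<K$, Lemma~\ref{lem:onesided} and (M3) at level $k+1$ give $r(\beta_K)-r(\beta_k)\le\varepsilon_{k+1}\le\varepsilon_k$; for $k=K$ the difference is $0$.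
\end{proof}

If $\mu_k$ is of order $\varepsilon_k$, then $\mathbb E_tX_k^2\le2\mu_k$ is of order $\varepsilon_k$ too, and Lemma~\ref{lem:mean} gives the desired ratio without damping. If $\mu_k$ is larger, we damp as in Section~\ref{subsec:two}. Define
\[
\theta_k(\alpha)=\begin{cases}1,&\mu_k(\alpha)\le4\varepsilon_k,\\ \varepsilon_k/\mu_k(\alpha),&\mu_k(\alpha)>4\varepsilon_k,\end{cases}\qquad s_k=\theta_1\theta_2\cdots\theta_k,\qquad s_0=1 .
\]

\medskip\noindent\textbf{Policy.} With probability $\frac1T$ bid $0$. Otherwise draw a chain $a\sim p$, draw a level $\sigma\in\{0,\dots,K\}$ with $\mathbb P(\sigma\ge k\mid a)=s_k(a)$, and bid $\beta_\sigma(a)$.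
\medskip

In words, the learner starts at the bid $1$, walks down the sampled chain, and takes the $k$th step with probability $\theta_k$, stopping for good otherwise.

\subsection{Regret of one round}

Let $R_t$ be the expected regret in round $t$ against $a^*$, given $h_t$, of the second branch of the policy.

\begin{lemma}\label{lem:decomp}
With $\Gamma_k=2(1-\theta_k)\varepsilon_k+\theta_k\mu_k-\mu_k^*$,
\[
R_t\le\sum_{k=1}^K\ \sum_{\alpha\in\mathcal A_k:\,p(\alpha)>0}p(\alpha)\,s_{k-1}(\alpha)\,\Gamma_k(\alpha).
\]
\end{lemma}

\begin{proof}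
\emph{The learner.} We have $r(\beta_\sigma(a))=r(1)+\sum_k\mathbf 1\{\sigma\ge k\}d_k(a)$ by (M1), and $(a,\sigma)$ is independent of $m$ given $h_t$. So her expected reward is $\mathbb E_tr(1)+\sum_ap(a)\sum_ks_{k-1}(a)\theta_k(a)\,\mathbb E_t[d_k(a)]$.

\emph{The benchmark.} Its gains $d_k$ all have weight $1$, while the learner reaches level $k-1$ only with probability $s_{k-1}$. To match the weights we use that little can be gained below a given level. Fix a chain $a$ with $p(a)>0$ and a value of $m$. For $0\le j<K$, Lemma~\ref{lem:incr} gives $r(\beta_K)\le r(\beta_{j+1})+\varepsilon_{j+1}=r(1)+\sum_{k\le j+1}d_k+\varepsilon_{j+1}$, and for $j=K$ we use $r(\beta_K)=r(1)+\sum_{k\le K}d_k$. Average these bounds over $j$ with the weights $\mathbb P(\sigma=j\mid a)$. The term $d_k$ appears when $j\ge k-1$, with total weight $s_{k-1}$, and $\varepsilon_k$ appears when $j=k-1$, with weight $s_{k-1}-s_k=s_{k-1}(1-\theta_k)$. Thus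
\[
r(\beta_K(a))\le r(1)+\sum_{k=1}^Ks_{k-1}(a)\big(d_k(a)+(1-\theta_k(a))\varepsilon_k\big).
\]
Take the expectation given $h_t$ and $a^*=a$, multiply by $p(a)$, sum over $a$, and subtract the learner's reward. The terms $\mathbb E_tr(1)$ cancel. At level $k$ the quantities $s_{k-1},\theta_k,d_k$ depend only on the prefix $\alpha\in\mathcal A_k$, and the sum of $p(a)\,\mathbb E_t[d_k(\alpha)\mid a^*=a]$ over chains $a$ extending $\alpha$ is $p(\alpha)\,\mathbb E_t[d_k(\alpha)\mid A_k^*=\alpha]$. This gives the claim with
\[
\Gamma_k=\mathbb E_t[d_k\mid A_k^*=\alpha]+(1-\theta_k)\varepsilon_k-\theta_k\mathbb E_t[d_k]=(\varepsilon_k-\mu_k^*)+(1-\theta_k)\varepsilon_k-\theta_k(\varepsilon_k-\mu_k),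
\]
which is the stated expression.
\end{proof}

The passage to prefixes is the point of chaining: level $k$ is charged to information about $A_k^*$, which has far fewer values than $a^*$. The next lemma contains the factor $\theta_k$ under the root because the step is taken, and its outcome seen, only with that probability.

\begin{lemma}\label{lem:gamma}
$\Gamma_k(\alpha)\le24\sqrt{\varepsilon_k\,\theta_k(\alpha)\,D_k(\alpha)}$.
\end{lemma}

\begin{proof}
Drop $k$ and $\alpha$. A law conditioned on an event of positive probability is absolutely continuous with respect to the unconditioned one, so Lemmas~\ref{lem:mean} and~\ref{lem:incr} give $\mu-\mu^*\le2\sqrt{\mu D}$.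

If $\mu\le4\varepsilon$, then $\theta=1$ and $\Gamma=\mu-\mu^*\le4\sqrt{\varepsilon D}$.

If $\mu>4\varepsilon$, then $\theta\mu=\varepsilon$ and $\Gamma\le3\varepsilon-\mu^*$. The regret term can be positive only if the step, costly on average, is cheap when $A_k^*=\alpha$, and this forces a large divergence. Precisely: if $D\le\mu/64$, then $\mu^*\ge\mu-2\sqrt{\mu D}\ge\frac34\mu>3\varepsilon$, so $\Gamma<0$. If $D>\mu/64$, then $\sqrt{\varepsilon\theta D}=\varepsilon\sqrt{D/\mu}>\varepsilon/8$, while $\Gamma\le3\varepsilon$ since $\mu^*\ge0$.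
\end{proof}

\subsection{Information of one round, and the sum over rounds}

Let $W(y)=\mathbb P(b_t\le y\mid h_t)$ for the full policy, and let $I_{t,k}=I(A_k^*;(b_t,O_t)\mid h_t)$. Fix $k$; sums over $\alpha$ run over $\alpha\in\mathcal A_k$ with $p(\alpha)>0$. The shortfall $X_k(\alpha)$ is a function of $\mathbf 1\{m\le\beta_k(\alpha)\}$ and $\mathbf 1\{m\le\beta_{k-1}(\alpha)\}$, and $\beta_{k-1}(\alpha)\ge\beta_k(\alpha)$. Lemma~\ref{lem:info} with $y(\alpha)=\beta_k(\alpha)$ gives $I_{t,k}\ge\sum_\alpha p(\alpha)W(\beta_k(\alpha))D_k(\alpha)$. By Lemma~\ref{lem:gamma}, Cauchy--Schwarz, and $s_{k-1}^2\theta_k=s_{k-1}s_k\le s_k$,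
\begin{equation}\label{eq:cs}
\sum_\alpha p\,s_{k-1}\Gamma_k\le24\sqrt{\varepsilon_k}\sum_\alpha\sqrt{\frac{p\,s_{k-1}^2\theta_k}{W(\beta_k)}}\sqrt{p\,W(\beta_k)D_k}\le24\sqrt{\varepsilon_k\sum_\alpha\frac{p(\alpha)s_k(\alpha)}{W(\beta_k(\alpha))}}\ \sqrt{I_{t,k}}\,.
\end{equation}
The weight $w(\alpha)=p(\alpha)s_k(\alpha)$ is exactly the probability that the second branch samples a chain with prefix $\alpha$ and reaches level $k$. So $S(y)=\sum_{\alpha:\,\beta_k(\alpha)\le y}w(\alpha)$ is the probability that $\sigma\ge k$ and $\beta_k(a)\le y$, and on this event the bid $\beta_\sigma(a)$ is at most $y$ by (M2). The bid $0$ is at most $y$ for all $y\ge0$. Hence $W(y)\ge(1-\frac1T)S(y)+\frac1T$ for $y\ge0$, and Lemma~\ref{lem:cumul} bounds the sum in \eqref{eq:cs} by $2\log(1+T)$. With Lemma~\ref{lem:decomp},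
\[
R_t\le24\sum_{k=1}^K\sqrt{2\,\varepsilon_k\log(1+T)\,I_{t,k}}\,.
\]
In the first branch the regret of the round is at most $1$, since the bid $0$ earns at least $0$ and every reward is at most $1$. So the expected regret of round $t$ given $h_t$ is at most $\frac1T$ plus the last bound. Summing over $t$ and applying Lemma~\ref{lem:budget} for each $k$, with $A=A_k^*$, $Z_t=z_t$ and $Y_t=(b_t,O_t)$, proves Proposition~\ref{prop:bayes}, and with it Theorem~\ref{thm:general}. \qed

\section{Upper bounds for Lipschitz classes}\label{sec:upper}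

The order $\delta^{-d}$ in the next lemma is the bound of Kolmogorov and Tikhomirov \cite{KT}; we include the counting argument because Theorem~\ref{thm:main} needs the constant for $d=1$.

\begin{lemma}\label{lem:cover}
Let $\mathcal F$ be the class of $L$-Lipschitz functions $[0,1]^d\to[0,1]$ for the sup norm, and $0<\delta\le1$. Then $\log\mathcal N(\delta)\le C\delta^{-d}$ with $C=C(d,L)$, and for $d=1$, $\log\mathcal N(\delta)\le2(1+L)/\delta$.
\end{lemma}

\begin{proof}
Let $\eta=\frac23\delta$, $J=\lceil L/\eta\rceil$ and $Y=\{0,\frac1J,\dots,\frac{J-1}J\}^d$. Assign to each $x$ a point $y(x)\in Y$ with $\|x-y(x)\|_\infty\le\frac1J\le\frac\eta L$. For $f\in\mathcal F$ let $n(y)=\lfloor f(y)/\eta\rfloor$, $y\in Y$. Then $f(y)\in[\eta n(y),\eta n(y)+\eta)$ and $|f(x)-f(y(x))|\le\eta$, so $f(x)$ is within $\frac32\eta=\delta$ of $\eta\,n(y(x))+\frac\eta2$. It remains to count the functions $n$. There are at most $1+1/\eta$ choices of $n(0)$. Each $y\ne0$ has a parent $y'\in Y$, obtained by lowering its first nonzero coordinate by $\frac1J$; since $|f(y)-f(y')|\le\eta$,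 the integers $n(y)$ and $n(y')$ differ by at most $1$. Hence
\[
\log\mathcal N(\delta)\le\log\Big(1+\frac3{2\delta}\Big)+(J^d-1)\log3\le\frac3{2\delta}+(J^d-1)\log3 .
\]
Since $J\le(1+\frac32L)/\delta$, this is at most $C\delta^{-d}$. For $d=1$, $J-1\le\frac{3L}{2\delta}$ and $\frac32\log3<2$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
By Lemma~\ref{lem:cover}, $\sum_{j\le k}\log\mathcal N_j\le2(1+L)\sum_{j\le k}2^j\le4(1+L)2^k$, so $\varepsilon_k\sum_{j\le k}\log\mathcal N_j\le40(1+L)$: every scale costs the same. Apply Theorem~\ref{thm:general} with $x_t=v_t$ and $K=\lceil\frac12\log_2T\rceil\ge1$, for which $T2^{-K}\le\sqrt T$: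
\[
\mathrm{Reg}_T\le6\sqrt T+1+24K\sqrt{80(1+L)T\log(1+T)}\le7\sqrt T+215K\sqrt{(1+L)T\log(1+T)},
\]
because $24^2\cdot80=46080<46225=215^2$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:dim}]
By Lemma~\ref{lem:cover}, $\sum_{j\le k}\log\mathcal N_j\le C\sum_{j\le k}2^{jd}\le2C2^{kd}$, so $\varepsilon_k\sum_{j\le k}\log\mathcal N_j\le20C\,2^{k(d-1)}$. For $d=1$, Theorem~\ref{thm:general} with $K=\lceil\frac12\log_2T\rceil$ gives $O(\sqrt T\log^{3/2}T)$. For $d\ge2$ the sum over $k$ is geometric with ratio at least $\sqrt2$, so the bound is $O\big(T2^{-K}+\sqrt{T\log T}\,2^{K(d-1)/2}\big)$. With $K=\lceil\frac1{d+1}\log_2T\rceil$ we have $T2^{-K}\le T^{d/(d+1)}$ and $2^{K(d-1)/2}=O(T^{(d-1)/(2(d+1))})$. Since $\frac12+\frac{d-1}{2(d+1)}=\frac d{d+1}$, the regret is $O\big(T^{d/(d+1)}\sqrt{\log T}\big)$.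
\end{proof}

\section{Lower bounds}\label{sec:lower}

All three lower bounds come from one construction: draw $m_t$ at random from two levels so that the two sensible bids have the same expected reward. No policy can then profit from the past, while the benchmark picks the luckier bid in hindsight, separately at each of many contexts. Let $\mathrm{Bin}(n,q)$ denote a binomial random variable.

\begin{lemma}[Indifference]\label{lem:indiff}
Let $y_1,\dots,y_J\in\mathcal X$ be distinct, let $0\le b^-<b^+<w_j\le1$ for $1\le j\le J$, and let $nJ\le T$. Suppose that every map $\{y_1,\dots,y_J\}\to\{b^-,b^+\}$ is the restriction of some $f\in\mathcal F$. Let $q_j=(w_j-b^+)/(w_j-b^-)$. Then for every policy under full information there is a sequence, with $(x_t,v_t)\in\{(y_j,w_j):1\le j\le J\}$ for all $t$, such that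
\[
\mathrm{Reg}_T\ge\sum_{j=1}^J\frac{w_j-b^-}2\,\mathbb E\big|\mathrm{Bin}(n,q_j)-nq_j\big| .
\]
\end{lemma}

\begin{proof}
Use $(y_j,w_j)$ in $n$ rounds, in which independently $m_t=b^-$ with probability $q_j$ and $m_t=b^+$ otherwise. In the $T-nJ$ leftover rounds use $(y_1,w_1)$ and $m_t=1$; there a policy earns at most $0$, and the bids $b^\pm<1$ lose and earn $0$. In a round with $(y_j,w_j)$, the bid $b_t$ is independent of $m_t$, and every fixed bid $b$ earns at most $w_j-b^+$ in expectation: it earns $0$ if $b<b^-$, at most $(w_j-b^-)q_j=w_j-b^+$ if $b^-\le b<b^+$, and $w_j-b\le w_j-b^+$ if $b\ge b^+$. So the policy earns at most $\sum_jn(w_j-b^-)q_j$ in expectation. Let $N_j\sim\mathrm{Bin}(n,q_j)$ count the rounds at $y_j$ with $m_t=b^-$. At $y_j$ the bid $b^-$ earns $(w_j-b^-)N_j$ in total and the bid $b^+$ earns $n(w_j-b^+)=(w_j-b^-)nq_j$. Choosing the better one at each $y_j$, the benchmark is at least $\sum_j(w_j-b^-)\big(nq_j+(N_j-nq_j)^+\big)$. A centered variable $Y$ has $\mathbb EY^+=\frac12\mathbb E|Y|$, so the average of $\mathrm{Reg}_T$ over the random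 sequence is at least the stated sum, and some sequence attains at least the average.
\end{proof}

A policy under winning-bid only feedback can be run under full information, so the bound applies to it. To verify the hypothesis for Lipschitz classes we use McShane's extension: if $g$ is $L$-Lipschitz on a finite set $Y$, then $x\mapsto\min_{y\in Y}(g(y)+L\|x-y\|_\infty)$ is $L$-Lipschitz and extends $g$; clipping it to $[b^-,b^+]$ keeps both properties when $g$ takes values there. So it suffices that the points $y_j$ be at mutual distance at least $(b^+-b^-)/L$.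

\begin{lemma}\label{lem:moment}
If $Y=\mathrm{Bin}(n,q)-nq$ has variance $\sigma^2=nq(1-q)\ge1$, then $\mathbb E|Y|\ge\sigma/2$.
\end{lemma}

\begin{proof}
Write $Y=\sum_{i\le n}\xi_i$ with i.i.d.\ centered $\xi_i$, $|\xi_i|\le1$. Then $\mathbb EY^4=n\mathbb E\xi_1^4+3n(n-1)(\mathbb E\xi_1^2)^2\le\sigma^2+3\sigma^4\le4\sigma^4$. H\"older's inequality gives $\sigma^2=\mathbb E\big[|Y|^{2/3}|Y|^{4/3}\big]\le(\mathbb E|Y|)^{2/3}(\mathbb EY^4)^{1/3}$, that is, $\mathbb E|Y|\ge\sigma^3/(\mathbb EY^4)^{1/2}\ge\sigma/2$.
\end{proof}

\begin{proof}[Proof of the lower bounds in Theorem~\ref{thm:main}]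
Here contexts are values, so we take $y_j=w_j$.

\emph{Any $L>0$.} Take $J=1$, $w_1=1$, $b^-=0$, $b^+=\frac12$, $n=T$; constant functions verify the hypothesis, and $q_1=\frac12$. Now $\mathrm{Bin}(T,\frac12)-\frac T2$ has the law of $\frac12\Sigma_T$, where $\Sigma_T$ is a sum of $T$ independent uniform signs. Khintchine's inequality with its sharp constant \cite{Szarek} states that $\mathbb E|\sum_ia_i\epsilon_i|\ge(\frac12\sum_ia_i^2)^{1/2}$ for real $a_i$ and independent uniform signs $\epsilon_i$. Hence $\mathrm{Reg}_T\ge\frac14\mathbb E|\Sigma_T|\ge\frac14\sqrt{T/2}=\sqrt{T/32}$.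

\emph{$L\ge1$ and $T\ge6L$.} A larger $L$ lets the benchmark decide independently at about $L$ values. Let $J=\lfloor L\rfloor$, $n=\lfloor T/J\rfloor\ge6$, $w_j=\frac34+\frac{j-1}{4J}$ for $1\le j\le J$, $b^-=0$, $b^+=\frac14$. The points are at distance at least $\frac1{4J}\ge\frac1{4L}$. Since $w_j\in[\frac34,1)$, we have $q_j=1-\frac1{4w_j}\in[\frac23,\frac34]$, so $q_j(1-q_j)\ge\frac3{16}$ and $\sigma_j^2\ge\frac{3n}{16}\ge\frac{18}{16}\ge1$. Lemmas~\ref{lem:indiff} and~\ref{lem:moment}, with $n\ge T/(2J)$ and $J\ge L/2\ge(1+L)/4$, give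
\[
\mathrm{Reg}_T\ge J\cdot\frac38\cdot\frac12\sqrt{\frac{3n}{16}}\ge\frac{3\sqrt3}{64\sqrt2}\sqrt{TJ}\ge\frac{3\sqrt3}{128\sqrt2}\sqrt{(1+L)T}\ge\frac1{50}\sqrt{(1+L)T},
\]
because $\frac{3\sqrt3}{128\sqrt2}>0.028$.
\end{proof}

For $d$-dimensional contexts a grid of mesh $1/M$ allows a gap $\delta$ of order $1/M$ between the two bids. Each of the $M^d$ points gets about $T/M^d$ rounds, and $1-q$ is of order $\delta$, so $\sigma^2$ is of order $T/M^{d+1}$ and the total gain $M^d\sigma$ is of order $\sqrt{TM^{d-1}}$. This matches the term $\sqrt{T2^{k(d-1)}}$ of the upper bound at scale $2^{-k}=1/M$. Lemma~\ref{lem:moment} applies as long as $\sigma\ge1$, which fixes the largest admissible $M$.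

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:dim}]
Let $\ell=\min(L,\frac14)$, $T\ge\frac9{4\ell}$, $M=\lfloor(4\ell T/9)^{1/(d+1)}\rfloor\ge1$, $\delta=\ell/M\le\frac14$ and $n=\lfloor T/M^d\rfloor$. Since $M^d\le M^{d+1}\le T$, we have $n\ge T/(2M^d)$. Apply Lemma~\ref{lem:indiff} to the $J=M^d$ points of $\{0,\frac1M,\dots,\frac{M-1}M\}^d$, with $w_j=1$, $b^-=\frac14$ and $b^+=\frac14+\delta$. The points are at distance at least $\frac1M=\frac\delta\ell\ge\frac\delta L$. Here $q=(\frac34-\delta)/\frac34=1-\frac43\delta\ge\frac23$, so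
\[
\sigma^2=nq(1-q)\ge\frac89\,\delta n\ge\frac{4\ell T}{9M^{d+1}}\ge1 .
\]
Each point contributes at least $\frac38\cdot\frac\sigma2\ge\frac3{16}$. Since $M\ge\frac12(4\ell T/9)^{1/(d+1)}$, we get $\mathrm{Reg}_T\ge\frac3{16}M^d=\Omega(T^{d/(d+1)})$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KT}
Kolmogorov and Tikhomirov, 1959.

\bibitem{Szarek}
Szarek, 1976.

\bibitem{ZHZFW}
Wei Zhang, Yanjun Han, Zhengyuan Zhou, Aaron Flores, Tsachy Weissman,
\emph{Leveraging the Hints: Adaptive Bidding in Repeated First-Price Auctions},
arXiv:2211.06358 (2022).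

\end{thebibliography}
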